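\title{A Dwork-type $q$-supercongruence modulo $\Phi_n(q)^3$, block by block}

\begin{abstract}
Let $c_k(q)=q^{2k}(q;q^2)_k^4/(q^2;q^2)_k^4$. Guo conjectured that for odd $n>1$ and $r\ge1$ the sum $\sum_{k<n^{r+1}}c_k(q)$ is congruent to $\bigl(\sum_{k<n}c_k(q)\bigr)\bigl(\sum_{k<n^r}c_k(q^{n^2})\bigr)$ modulo the cube of the cyclotomic polynomial $\Phi_n(q)$. We prove that the congruence holds for each block of $n$ consecutive terms separately. The proof expands the block near a primitive $n$-th root of unity and uses a reflection symmetry and a closed form at the root of unity itself. We extend the result to a four-parameter family with base $q^d$, where a difference equation replaces the symmetry, and we show that for $n=3$ the congruence fails modulo $\Phi_3(q)^4$.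
\end{abstract}

\section{The congruence and the results}\label{sec:intro}

Let $q$ be an indeterminate, $(a;q)_0=1$ and $(a;q)_k=(1-a)(1-aq)\cdots(1-aq^{k-1})$ for $k\ge1$. The cyclotomic polynomial $\Phi_n(q)\in\mathbb Z[q]$ is monic, and its zeros, all simple, are the primitive $n$-th roots of unity. For rational functions $A,B$ with rational coefficients and denominators coprime to $\Phi_n(q)$, we write $A\equiv B\pmod{\Phi_n(q)^\nu}$ if $A-B$, in lowest terms, has numerator divisible by $\Phi_n(q)^\nu$ in $\mathbb Z[q]$. Put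
\[
c_k(q)=\frac{(q;q^2)_k^4}{(q^2;q^2)_k^4}\,q^{2k},\qquad
C_k=c_k(1)=\prod_{j=1}^k\Bigl(\frac{2j-1}{2j}\Bigr)^4=\frac1{256^k}\binom{2k}k^4 .
\]
Guo \cite{Guo} conjectured that for every odd $n>1$ and every $r\ge1$
\begin{equation}\label{eq:conj}
\sum_{k=0}^{n^{r+1}-1}c_k(q)\equiv\Bigl(\sum_{k=0}^{n-1}c_k(q)\Bigr)\Bigl(\sum_{k=0}^{n^r-1}c_k(q^{n^2})\Bigr)\pmod{\Phi_n(q)^3},
\end{equation}
where $c_k(q^{n^2})=q^{2n^2k}(q^{n^2};q^{2n^2})_k^4/(q^{2n^2};q^{2n^2})_k^4$.

From $(q;q)_{2k}=(q;q^2)_k(q^2;q^2)_k$ and $(q^2;q^2)_k=(q;q)_k(-q;q)_k$ we get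
\[
c_k(q)=q^{2k}\,\frac{G_k(q)^4}{(-q;q)_k^8},\qquad G_k(q)=\frac{(q;q)_{2k}}{(q;q)_k^2},
\]
where $G_k$ is the central Gaussian binomial coefficient, a polynomial with integer coefficients. For odd $n$ no factor $1+q^j$ or $1+q^{jn^2}$ vanishes at an $n$-th root of unity, so both sides of \eqref{eq:conj} have denominators coprime to $\Phi_n(q)$. For $n=2$ the term $c_1(q)=q^2/(1+q)^4$ already has a pole at $q=-1$. The same formula shows what \eqref{eq:conj} refines. Let $n=p$ be an odd prime and multiply the difference of the two sides by $V(q)=(-q;q)_K^8(-q;q)_p^8(-q^{p^2};q^{p^2})_K^8$ with $K=p^{r+1}$. The product lies in $\mathbb Z[q]$, and \eqref{eq:conj} says that $\Phi_p(q)^3$ divides it. Since $\Phi_p(1)=p$ and $V(1)$ is a power of $2$, setting $q=1$ gives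
\[
\sum_{k<p^{r+1}}C_k\equiv\Bigl(\sum_{k<p}C_k\Bigr)\Bigl(\sum_{k<p^r}C_k\Bigr)\pmod{p^3}.
\]

Modulo the first power of $\Phi_n(q)$ the congruence holds term by term. Let $\zeta$ be a primitive $n$-th root of unity and $k=an+b$ with $0\le b<n$. Cut $(q;q^2)_k$ and $(q^2;q^2)_k$ into $a$ blocks of $n$ consecutive factors and a remainder of $b$ factors. In each block the exponents of the numerator run through all residues modulo $n$, and so do those of the denominator. As $q\to\zeta$, the factors with exponent not divisible by $n$ cancel; in block $h$ $(0\le h<a)$ there remains $(1-q^{(2h+1)n})/(1-q^{(2h+2)n})\to\frac{2h+1}{2h+2}$; and the remainder gives $c_b(\zeta)$. Thus $c_{an+b}(\zeta)=C_a\,c_b(\zeta)$. This does not single out $q^{n^2}$: any $q^M$ with $n\mid M$ tends to $1$. The surviving factors, together with $q^{2an}$, form exactly $c_a(q^n)$, so one would guess $q^n$ in the last sum of \eqref{eq:conj}. That guess is right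 modulo $\Phi_n(q)^2$ and wrong modulo $\Phi_n(q)^3$, where only $q^{\pm n^2}$ works (Remark~\ref{rem:M}). The content of the conjecture is that the factors that cancel at $\zeta$ conspire, to second order, to turn $q^n$ into $q^{n^2}$. They do so inside each block of $n$ terms.

\begin{theorem}\label{thm:main}
Let $n>1$ be odd. For every integer $a\ge0$,
\[
\sum_{b=0}^{n-1}c_{an+b}(q)\equiv c_a(q^{n^2})\sum_{b=0}^{n-1}c_b(q)\pmod{\Phi_n(q)^3}.
\]
Hence $\sum_{k<nN}c_k(q)\equiv\bigl(\sum_{k<n}c_k(q)\bigr)\bigl(\sum_{k<N}c_k(q^{n^2})\bigr)\pmod{\Phi_n(q)^3}$ for every $N\ge1$, and \eqref{eq:conj}, the case $N=n^r$, is true.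
\end{theorem}

The second statement is the sum of the first over $0\le a<N$. For $n=3$, $a=1$, $q=1$ the first one predicts $C_3+C_4+C_5\equiv C_1(C_0+C_1+C_2)\pmod{27}$. Indeed $C_2=(3/8)^4$ and $C_5=(63/256)^4$ vanish, $C_1=1/16\equiv-5$, $C_3=(5/16)^4\equiv2^4$, $C_4=(35/128)^4\equiv(-5)^4\equiv4$, and both sides are $20$.

For the general family let $d\ge2$, $n\ge2$, $\gcd(n,d)=1$, and let $\mathbf s=(s_1,s_2,s_3,s_4)$ be integers with $1\le s_i\le d-1$ and $s_1+s_2=s_3+s_4=d$. Put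
\[
c^{\mathbf s}_k(q)=\frac{(q^{s_1};q^d)_k(q^{s_2};q^d)_k(q^{s_3};q^d)_k(q^{s_4};q^d)_k}{(q^d;q^d)_k^4}\,q^{dk},
\]
and define $s_i'\in\{1,\dots,d-1\}$ by $ns_i'\equiv s_i\pmod d$. The multiples of $n$ among the exponents $s_i+dj$ are the numbers $n(s_i'+dh)$, which is why $\mathbf s'$ appears. The sum $s_1'+s_2'$ is divisible by $d$ and lies in $[2,2d-2]$, so $s_1'+s_2'=d$, and likewise $s_3'+s_4'=d$.

\begin{theorem}\label{thm:general}
With $d,n,\mathbf s,\mathbf s'$ as above, for every integer $a\ge0$,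
\[
\sum_{b=0}^{n-1}c^{\mathbf s}_{an+b}(q)\equiv c^{\mathbf s'}_a(q^{n^2})\sum_{b=0}^{n-1}c^{\mathbf s}_b(q)\pmod{\Phi_n(q)^3}.
\]
Hence for every $N\ge1$ and every weight $W:\mathbb Z_{\ge0}\to\mathbb Z$,
\[
\sum_{k<nN}W(\lfloor k/n\rfloor)\,c_k^{\mathbf s}(q)\equiv\Bigl(\sum_{k<n}c^{\mathbf s}_k(q)\Bigr)\Bigl(\sum_{k<N}W(k)\,c^{\mathbf s'}_k(q^{n^2})\Bigr)\pmod{\Phi_n(q)^3}.
\]
\end{theorem}

Again the second statement follows from the first, multiplied by $W(a)$ and summed over $a<N$. The function $c_k^{\mathbf s}$ depends only on the multiset $\{s_i\}$, and $\mathbf s'$ is $\mathbf s$ multiplied by $n^{-1}$ modulo $d$. If $\{s_i'\}=\{s_i\}$, the case $N=n^r$, $W=1$ has exactly the shape of \eqref{eq:conj}. This happens for all $n$ prime to $d$ when $\{s_i\}$ is stable modulo $d$ under multiplication by $(\mathbb Z/d)^\times$: for $d=2,3,4,6$ with any admissible $\mathbf s$, since the units are $\pm1$, and for $\mathbf s=(1,4,2,3)$,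 $(1,7,3,5)$, $(1,9,3,7)$, $(1,11,5,7)$ with $d=5,8,10,12$, where $\{s_i\}$ is the whole unit group. Theorem~\ref{thm:main} is the case $d=2$.

The exponent $3$ cannot be raised in general. Below, $\mathrm i$ is the imaginary unit.

\begin{theorem}\label{thm:sharp}
For $n=3$ and every $r\ge1$ the congruence \eqref{eq:conj} fails modulo $\Phi_3(q)^4$. More precisely, let $q=\omega e^t$ with $\omega=e^{2\pi\mathrm i/3}$, and $B_a=\sum_{b=0}^2c_{3a+b}(q)$. Then, as $t\to0$,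
\[
B_a-c_a(q^9)B_0=28\sqrt3\,\mathrm i\;a(2a+1)\,C_a\,t^3+O(t^4).
\]
\end{theorem}

Section~\ref{sec:local} turns the congruences into Taylor expansions. Section~\ref{sec:three} works out $n=3$ by hand; this shows the mechanism and proves Theorem~\ref{thm:sharp}. Section~\ref{sec:odd} proves Theorem~\ref{thm:main} by the same mechanism. That proof is short because of a symmetry special to $d=2$; Sections~\ref{sec:family}--\ref{sec:end} prove Theorem~\ref{thm:general} without it.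

\section{Expansion at a root of unity}\label{sec:local}

Fix $n\ge2$ and a primitive $n$-th root of unity $\zeta$, and put
\[
q=\zeta e^t,\qquad u=nt,\qquad\text{so that}\quad q^n=e^u,\quad q^{n^2}=e^{n^2t}.
\]

\begin{lemma}\label{lem:local}
Let $A,B$ be rational functions with rational coefficients and without pole at the primitive $n$-th roots of unity. Then their denominators are coprime to $\Phi_n(q)$, and $A\equiv B\pmod{\Phi_n(q)^\nu}$ if and only if, for every $\zeta$, the function $A-B$ of $t$ is $O(t^\nu)$.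
\end{lemma}

\begin{proof}
The denominator of $A$ in lowest terms vanishes exactly at the poles of $A$, which gives the first claim. Write $A-B=U/V$ in lowest terms with $U,V\in\mathbb Z[q]$, so $V(\zeta)\ne0$. As $t$ is a local coordinate at $q=\zeta$, the condition says that $U$ vanishes to order at least $\nu$ at each zero of $\Phi_n$, that is, $\Phi_n^\nu$ divides $U$ in $\mathbb C[q]$. Division by the monic polynomial $\Phi_n^\nu$ stays in $\mathbb Z[q]$.
\end{proof}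

We write $\equiv$ between functions of $t$ for equality up to $O(t^3)$. We shall meet functions of two small variables, such as $(\xi,t)$, analytic near $(0,0)$. The symbol $O_3$ stands for such a function whose Taylor series has only terms of total degree at least $3$; it becomes $O(t^3)$ when $\xi$ is replaced by a constant multiple of $t$. Let $D=x\frac d{dx}$; for $x=e^\xi$ this is $\frac d{d\xi}$, and $D$ commutes with $x\mapsto zx$. We use the expansions
\begin{equation}\label{eq:taylor}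
\frac{\sinh y}y=1+\frac{y^2}6+O(y^4),\quad\coth y=\frac1y+\frac y3+O(y^3),\quad\frac1{4\sinh^2(y/2)}=\frac1{y^2}-\frac1{12}+O(y^2).
\end{equation}

The factor $q^{dk}$ in $c_k^{\mathbf s}$ is the one that makes the term symmetric under $q\mapsto1/q$.

\begin{lemma}\label{lem:sinh}
Let $s_1,\dots,s_4$ be positive integers with sum $2d$, and $\Sigma=\sum_is_i^2$. Then
\begin{equation}\label{eq:sinh}
c^{\mathbf s}_a(e^\theta)=\prod_{j=0}^{a-1}\frac{\prod_{i=1}^4\sinh\frac{(s_i+dj)\theta}2}{\sinh^4\frac{d(j+1)\theta}2}=c_a^{\mathbf s}(1)\bigl(1+\delta_a\theta^2+O(\theta^4)\bigr),\qquad\delta_a=\frac{a(\Sigma-2d^2)-2d^2a^2}{24}.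
\end{equation}
The first equality holds for all complex $\theta$ at which the denominators do not vanish. In particular, for $d=2$,
\begin{equation}\label{eq:sinh2}
c_a(e^\theta)=\prod_{j=1}^a\Bigl(\frac{\sinh((2j-1)\theta/2)}{\sinh(j\theta)}\Bigr)^4=C_a\Bigl(1-\frac{a(2a+1)}6\theta^2+O(\theta^4)\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
Use $1-e^{w\theta}=-2e^{w\theta/2}\sinh(w\theta/2)$. For each $j$ the exponentials, with the factor $e^{d\theta}$, have total exponent $\bigl(\frac12(2d+4dj)-2d(j+1)+d\bigr)\theta=0$. By \eqref{eq:taylor}, $24\delta_a$ is the sum over $j<a$ of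
$\sum_i(s_i+dj)^2-4d^2(j+1)^2=\Sigma-4d^2j-4d^2$, which is $a\Sigma-2d^2a(a-1)-4d^2a$. For $d=2$ we have $\Sigma=4$ and $\delta_a=(-4a-8a^2)/24$.
\end{proof}

So $c_a(q^n)$ and $c_a(q^{n^2})$ differ only in the $t^2$ coefficient, by the factors $n^2$ and $n^4$. The difference $n^2(n^2-1)$ will come from a sum over roots of unity. Let $z$ be a primitive $n$-th root of unity, and for integers $l$ (only $l$ modulo $n$ matters) let
\[
X_l(x)=\frac{z^lx}{1-z^lx},\qquad\text{and for }n\nmid l:\quad\sigma_l=X_l(1)=\frac{z^l}{1-z^l},\quad\tau_l=DX_l(1)=\frac{z^l}{(1-z^l)^2}.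
\]
Then $X_l(zx)=X_{l+1}(x)$, $D\log(1-z^lx)=-X_l$, and hence for $n\nmid l$
\begin{equation}\label{eq:log}
\log(1-z^le^y)=\log(1-z^l)-\sigma_ly-\tfrac12\tau_ly^2+O(y^3).
\end{equation}

\begin{lemma}\label{lem:sums}
We have $\tau_{n-l}=\tau_l$ and
\[
\sum_{l=1}^nX_l(x)=\frac{nx^n}{1-x^n},\qquad\sum_{l=1}^{n-1}\sigma_l=-\frac{n-1}2,\qquad T:=\sum_{l=1}^{n-1}\tau_l=-\frac{n^2-1}{12}.
\]
\end{lemma}

\begin{proof}
The function $y/(1-y)^2$ is invariant under $y\mapsto1/y$, and $\sigma_l+\sigma_{n-l}=\frac{z^l}{1-z^l}+\frac1{z^l-1}=-1$. For $|x|<1$, $\sum_lX_l=\sum_{k\ge1}x^k\sum_lz^{lk}=n\sum_{n\mid k}x^k$. Applying $D$ gives $\sum_{l=1}^n\frac{z^lx}{(1-z^lx)^2}=\frac{n^2x^n}{(1-x^n)^2}$. At $x=e^\xi$ the term $l=n$ is $\frac1{4\sinh^2(\xi/2)}=\frac1{\xi^2}-\frac1{12}+O(\xi^2)$, and the right side is $\frac{n^2}{4\sinh^2(n\xi/2)}=\frac1{\xi^2}-\frac{n^2}{12}+O(\xi^2)$. Subtract and let $\xi\to0$.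
\end{proof}

\section{The case $n=3$}\label{sec:three}

Let $n=3$, $q=\omega e^t$, $u=3t$; the expansions at $\bar\omega$ follow by complex conjugation. Put $\alpha=\frac t2+\frac{4\pi\mathrm i}3$. Then $e^{2\alpha}=q$ and $3\alpha=\frac u2+4\pi\mathrm i$, and by \eqref{eq:sinh2}
\[
c_k(q)=\prod_{j=1}^k\Bigl(\frac{\sinh(2j-1)\alpha}{\sinh2j\alpha}\Bigr)^4 .
\]
From $\sinh\mathrm iy=\mathrm i\sin y$ and $\coth\mathrm iy=-\mathrm i\cot y$ we get, at $t=0$,
\begin{equation}\label{eq:values}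
\coth\tfrac\alpha2=\coth2\alpha=\tfrac{\mathrm i}{\sqrt3},\qquad\coth\alpha=-\tfrac{\mathrm i}{\sqrt3},\qquad\sinh^2\alpha=\sinh^22\alpha=-\tfrac34 .
\end{equation}

\subsection*{The factors of a block}
In block $h$ of $c_{3a}$, with $\theta=(2h+1)u$, the arguments $(6h+1)\alpha$, $(6h+3)\alpha$, $(6h+5)\alpha$ of the numerator are, modulo $2\pi\mathrm i$, equal to $\frac\theta2-2\alpha$, $\frac\theta2$, $\frac\theta2+2\alpha$. Those of the denominator are $\frac\theta2-\alpha$, $\frac\theta2+\alpha$, $(h+1)u$. Since $2\sinh(y-y')\sinh(y+y')=\cosh2y-\cosh2y'$, and the factors $\sinh\frac\theta2/\sinh(h+1)u$ give $c_a(e^u)$,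
\[
c_{3a}(q)=c_a(e^u)\prod_{h=0}^{a-1}H\bigl((2h+1)u\bigr)^4,\qquad H(\theta)=\frac{\cosh\theta-\cosh4\alpha}{\cosh\theta-\cosh2\alpha}.
\]
In $c_{3a+1}/c_{3a}$ the arguments $(6a+1)\alpha$ and $(6a+2)\alpha$ lie symmetrically about $(6a+\frac32)\alpha$, which is $\frac12\eta_a$ modulo $2\pi\mathrm i$, where $\eta_a=(2a+\frac12)u$. Let $L(y)$ be a branch of $\log\sinh\frac y2$ near $y=\frac{4\pi\mathrm i}3$. Then
\[
\frac{c_{3a+1}}{c_{3a}}=\Bigl(\frac{\sinh\frac{\eta_a-\alpha}2}{\sinh\frac{\eta_a+\alpha}2}\Bigr)^4=e^{\lambda(\eta_a)},\qquad\lambda(\eta)=4L(\alpha-\eta)-4L(\alpha+\eta).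
\]
The function $\lambda$ is \emph{odd} in $\eta$. As $L'(y)=\frac12\coth\frac y2$ and $L'''(y)=\frac18\coth''\frac y2$,
\[
\lambda=\lambda_1\eta+\lambda_3\eta^3+O(\eta^5),\qquad\lambda_1=-4\coth\tfrac\alpha2,\qquad\lambda_3=-\tfrac16\coth''\tfrac\alpha2 .
\]
The term $c_{3a+2}$ is $c_{3a+1}$ times $\bigl(\sinh\frac{(2a+1)u}2/\sinh(6a+4)\alpha\bigr)^4$, whose denominator does not vanish at $t=0$, so $c_{3a+2}=O(t^4)$. Finally $H$ and $\lambda$ are linked:
\[
H(0)^4=\Bigl(\frac{\sinh2\alpha}{\sinh\alpha}\Bigr)^8=c_1(q)^{-2}=e^{-2\lambda(\eta_0)},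
\]
and $\log H(\theta)=\log H(0)+A\theta^2+O(\theta^4)$ with
\[
A=\frac1{2(1-\cosh4\alpha)}-\frac1{2(1-\cosh2\alpha)}=-\frac14\bigl(\operatorname{csch}^22\alpha-\operatorname{csch}^2\alpha\bigr).
\]
Write $1+e^\lambda=2e^{\lambda/2}\cosh\frac\lambda2$. Since $B_0=2$ at $t=0$ and $\sum_{h<a}(2h+1)^2=\frac{4a^3-a}3$,
\begin{equation}\label{eq:n3}
\frac{B_a}{B_0}=c_a(e^u)\,e^{S_a}\,\frac{\cosh\frac12\lambda(\eta_a)}{\cosh\frac12\lambda(\eta_0)}+O(t^4),\qquad S_a=-2a\lambda(\eta_0)+\tfrac12\lambda(\eta_a)-\tfrac12\lambda(\eta_0)+4Au^2\,\frac{4a^3-a}3 .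
\end{equation}

\subsection*{Second order}
A single term does not satisfy the congruence even modulo $t^2$: by \eqref{eq:values}, $\lambda_1\ne0$ at $t=0$, so $c_3(q)=\frac1{16}(1-\lambda_1u+O(t^2))$ has a linear term and $c_1(q^9)$ has none. In the block sum these terms disappear. The part of $S_a$ that contains $\lambda_1$ is $\lambda_1u\,(-a+a+\frac14-\frac14)=0$, whatever the dependence of $\lambda_1$ on $t$. Also $A=0$ at $t=0$, so $S_a=O(t^3)$. What remains is the even factor. We have $\cosh\frac\lambda2=1+\frac{\lambda_1^2}8\eta^2+O(\eta^4)$ and $\eta_a^2-\eta_0^2=2a(2a+1)u^2$, so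
\begin{equation}\label{eq:cosh}
\frac{\cosh\frac12\lambda(\eta_a)}{\cosh\frac12\lambda(\eta_0)}=1+\frac{\lambda_1^2}8\cdot18a(2a+1)t^2+O(t^4),
\end{equation}
and $\lambda_1^2/8=2\coth^2\frac\alpha2=-\frac23$ at $t=0$. With \eqref{eq:sinh2},
\[
\frac{B_a}{B_0}\equiv C_a\Bigl(1-\frac96a(2a+1)t^2\Bigr)\bigl(1-12a(2a+1)t^2\bigr)\equiv C_a\Bigl(1-\frac{81}6a(2a+1)t^2\Bigr)\equiv c_a(q^9).
\]
This is Theorem~\ref{thm:main} for $n=3$. Three facts did the work: $H(\theta)$ may be replaced by $H(0)$; in the centered variable $\eta$ the block sum is an exponential of an odd function, which cancels against $H(0)^{4a}$, times an even function; and the $\eta^2$ coefficient of the even function, needed only at $t=0$, turns $9$ into $81$.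

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We take \eqref{eq:n3} one order further. Since $\coth'=1-\coth^2$, $\coth''=-2\coth\,(1-\coth^2)$, $(\operatorname{csch}^2)'=-2\operatorname{csch}^2\coth$ and $\frac{d\alpha}{dt}=\frac12$, the values \eqref{eq:values} give at $t=0$
\[
\frac d{dt}\frac{\lambda_1^2}8=\coth\tfrac\alpha2\bigl(1-\coth^2\tfrac\alpha2\bigr)=\frac{4\mathrm i}{3\sqrt3},\qquad\lambda_3=\frac13\cdot\frac{4\mathrm i}{3\sqrt3}=\frac{4\mathrm i}{9\sqrt3},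
\]
\[
\frac{dA}{dt}=-\frac14\bigl(-2\operatorname{csch}^22\alpha\coth2\alpha+\operatorname{csch}^2\alpha\coth\alpha\bigr)=-\frac14\Bigl(\frac{8\mathrm i}{3\sqrt3}+\frac{4\mathrm i}{3\sqrt3}\Bigr)=-\frac{\mathrm i}{\sqrt3}.
\]
The cubic terms of $\lambda$ contribute to $S_a$ the amount
\[
\lambda_3u^3\Bigl(-\frac a4+\frac12\bigl(2a+\tfrac12\bigr)^3-\frac1{16}\Bigr)=27\lambda_3\bigl(4a^3+3a^2+\tfrac a2\bigr)t^3 ,
\]
and $27\lambda_3=12\,\mathrm i/\sqrt3$ at $t=0$. The term with $A$ contributes $-12\frac{\mathrm i}{\sqrt3}(4a^3-a)t^3$, and \eqref{eq:cosh} contributes $18\cdot\frac{4\mathrm i}{3\sqrt3}a(2a+1)t^3=24\frac{\mathrm i}{\sqrt3}a(2a+1)t^3$. No factor has a linear term and $c_a(e^u)$ has no cubic term, so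
\[
\frac{B_a}{C_aB_0}=1-\frac{81}6a(2a+1)t^2+\frac{\mathrm i}{\sqrt3}\Bigl[12\bigl(4a^3+3a^2+\tfrac a2\bigr)-12(4a^3-a)+24a(2a+1)\Bigr]t^3+O(t^4).
\]
The bracket is $84a^2+42a=42a(2a+1)$, and $42/\sqrt3=14\sqrt3$. By \eqref{eq:sinh2}, $c_a(q^9)/C_a=1-\frac{81}6a(2a+1)t^2+O(t^4)$. Multiplying the difference by $C_aB_0=2C_a+O(t)$ gives the formula. The difference of the two sides of \eqref{eq:conj} is the sum of $B_a-c_a(q^9)B_0$ over $0\le a<3^r$. As $C_a>0$, its $t^3$ coefficient is not zero, and Lemma~\ref{lem:local} applies.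
\end{proof}

\section{All odd $n$}\label{sec:odd}

Let $n=2m+1>1$ and $B_a=\sum_{b=0}^{n-1}c_{an+b}(q)$. We prove the three facts of Section~\ref{sec:three} in general.

\subsection*{The factors of a block}
To compare different $a$, we treat the position of the block as a second variable. For $x=e^\xi$ and $0\le b<n$ put
\[
g_b(x)=\frac{(qx;q^2)_b}{(q^2x;q^2)_b},\qquad f_b(x)=q^{2b}g_b(x)^4,\qquad F(x)=\sum_{b=0}^mf_b(x),
\]
so that $c_{an+b}(q)=c_{an}(q)f_b(q^{2an})$ and $q^{2an}=e^{2au}$. Since $n$ is odd, $\zeta^{2j}\ne1$ for $1\le j<n$, and $f_b$ is analytic in $(\xi,t)$ near $(0,0)$. For $m<b<n$ the numerator of $g_b$ contains $1-q^{2m+1}x=1-e^{\xi+u}$, so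
\begin{equation}\label{eq:trunc}
f_b(e^\xi)=(\xi+u)^4\times(\text{analytic})\qquad(m<b<n).
\end{equation}
As $c_{an}$ has no pole at $\zeta$,
\begin{equation}\label{eq:Ba}
B_a=c_{an}(q)\,F(e^{2au})+O(t^4),\qquad B_0=F(1)+O(t^4).
\end{equation}

In block $h$ of $c_{an}$ the exponents of the numerator are the odd numbers from $2hn+1$ to $2hn+2n-1$, that is, $(2h+1)n+2j$ with $-m\le j\le m$. Those of the denominator are $(2h+2)n$ and $(2h+1)n\pm(2j-1)$ with $1\le j\le m$. The exponents divisible by $n$ give $c_a(q^n)$. We pair the others by $(1-e^\theta y)(1-e^\theta/y)=e^\theta(2\cosh\theta-y-1/y)$ and obtain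
\[
c_{an}(q)=c_a(e^u)\prod_{h=0}^{a-1}H\bigl((2h+1)u\bigr)^4,\qquad H(\theta)=\prod_{j=1}^m\frac{2\cosh\theta-q^{2j}-q^{-2j}}{2\cosh\theta-q^{2j-1}-q^{1-2j}}.
\]
The function $H$ is analytic in $(\theta,t)$ near $(0,0)$ and even in $\theta$. At $t=0$ it is identically $1$, because $\{\pm2j\}_{j\le m}$ and $\{\pm(2j-1)\}_{j\le m}$ both run once through the nonzero residues modulo $n$. So every monomial in the Taylor series of $H(\theta)-H(0)$ is divisible by $\theta^2$ and by $t$, and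
\begin{equation}\label{eq:can}
c_{an}(q)\equiv c_a(e^u)\,H(0)^{4a}.
\end{equation}
From $2-y-1/y=-(1-y)^2/y$ we get $H(0)=q^{-m}g_m(1)^{-2}$, hence
\begin{equation}\label{eq:H0}
H(0)^4=f_m(1)^{-2}.
\end{equation}
At $t=0$ we have $H(0)=1$, so $g_m(1)^2=\zeta^{-m}$ and $f_m(1)=\zeta^{2m}g_m(1)^4=1$.

\subsection*{The reflection}
Both $H(0)^{4a}$ and $F(e^{2au})$ have terms in $t$ and $t^2$ that we cannot evaluate one by one. The symmetry $b\mapsto m-b$ of the truncated sum makes this unnecessary.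

\begin{lemma}\label{lem:reflect}
For $0\le b\le m$, $f_{m-b}(x)=f_m(x)\,f_b(q^{-n}/x)$.
\end{lemma}

\begin{proof}
Remove from $g_m$ the last $b$ factors $\frac{1-xq^{2j-1}}{1-xq^{2j}}$, with $j=m+1-k$ and $1\le k\le b$:
\[
\frac{g_{m-b}(x)}{g_m(x)}=\prod_{k=1}^b\frac{1-xq^{n+1-2k}}{1-xq^{n-2k}}=\prod_{k=1}^bq\,\frac{1-q^{2k-1}q^{-n}/x}{1-q^{2k}q^{-n}/x}=q^bg_b(q^{-n}/x).
\]
Take fourth powers and multiply by $q^{2m-2b}$.
\end{proof}

Summing over $b$, and taking $b=m$, we get $F(x)=f_m(x)F(q^{-n}/x)$ and $f_m(x)f_m(q^{-n}/x)=1$. The involution $x\mapsto q^{-n}/x$ is $\xi\mapsto-u-\xi$; in the centered variable $\eta=\xi+\frac u2$ it is $\eta\mapsto-\eta$. Regard everything as a function of $(\eta,t)$. Since $f_m=1$ at the origin, $\lambda=\log f_m$ is analytic there with value $0$, and $\lambda(\eta)+\lambda(-\eta)$, a continuous function with values in $2\pi\mathrm i\mathbb Z$, is $0$. Put $K=Fe^{-\lambda/2}$. Then $K(\eta)=F(-\eta)e^{\lambda(\eta)/2}=K(-\eta)$.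 Thus
\[
\lambda=\lambda_1(t)\eta+O(\eta^3),\qquad K=K_0(t)+K_2(t)\eta^2+O(\eta^4);
\]
for $n=3$, $K=2\cosh\frac\lambda2$. The point $x=e^{2au}$ is $\eta=(2a+\frac12)u$, and $x=1$ is $\eta=\frac u2$. By \eqref{eq:H0}, $H(0)^{4a}=e^{-2a\lambda(u/2)}\equiv e^{-a\lambda_1u}$. Therefore
\[
H(0)^{4a}F(e^{2au})\equiv e^{-a\lambda_1u+(a+\frac14)\lambda_1u}\bigl(K_0+K_2(2a+\tfrac12)^2u^2\bigr)=e^{\lambda_1u/4}\bigl(K_0+K_2(2a+\tfrac12)^2u^2\bigr).
\]
The exponential no longer depends on $a$, and $a=0$ gives $F(1)$. Subtracting,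
\begin{equation}\label{eq:HF}
H(0)^{4a}F(e^{2au})\equiv F(1)+2a(2a+1)K_2(0)u^2 .
\end{equation}
Let $F_0=K_0(0)$ be the value of $F$ at the origin. By \eqref{eq:Ba}, \eqref{eq:can}, \eqref{eq:HF}, and \eqref{eq:sinh2} with $\theta=u$ and $\theta=nu$,
\[
B_a-c_a(q^{n^2})B_0\equiv C_a\,a(2a+1)u^2\Bigl[2K_2(0)+\frac{n^2-1}6F_0\Bigr].
\]
Theorem~\ref{thm:main} is thus reduced to a statement at $t=0$:
\begin{equation}\label{eq:K2}
2K_2(0)=-\frac{n^2-1}6\,F_0 .
\end{equation}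

\subsection*{The block sum at the root of unity}
At $q=\zeta$ the shift $x\mapsto q^2x$ has order $n$, and the full block sum becomes an average over a cyclic group. We state this in the generality needed for Theorem~\ref{thm:general}.

\begin{lemma}\label{lem:closed}
Let $n\ge2$, let $z$ be a primitive $n$-th root of unity, and let $j_1,\dots,j_4\in\{0,\dots,n-1\}$ have sum $2(n-1)$. Put
\[
\phi(x)=z\prod_{i=1}^4\frac{1-z^{-j_i}x}{1-zx},\qquad P(x)=x^{-(n-1)}\prod_{i=1}^4\ \prod_{l=1}^{n-1-j_i}(1-z^lx).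
\]
Then $P$ is a Laurent polynomial with exponents in $[-(n-1),n-1]$, and $P(1)\ne0$. With $P_0$ its constant term,
\[
\prod_{h=0}^{b-1}\phi(z^hx)=\frac{P(z^bx)}{P(x)}\quad(b\ge0),\qquad\sum_{b=0}^{n-1}\frac{P(z^bx)}{P(x)}=\frac{nP_0}{P(x)}.
\]
\end{lemma}

\begin{proof}
The double product has $4(n-1)-2(n-1)$ factors, none vanishing at $x=1$. For each $i$ the inner product is multiplied by $\frac{1-z^{n-j_i}x}{1-zx}$ under $x\mapsto zx$, and $z^{-(n-1)}=z$. So $P(zx)/P(x)=\phi(x)$, and the product over $h$ telescopes. In $\sum_bP(z^bx)$ the monomial $x^e$ is multiplied by $\sum_bz^{be}$, which is $0$ unless $n\mid e$, and $e=0$ is the only multiple of $n$ in the range.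
\end{proof}

\begin{proof}[Proof of \eqref{eq:K2} and of Theorem~\ref{thm:main}]
Let $t=0$, so $\eta=\xi$. Take $z=\zeta^2$ and all $j_i=m$. Then $z^{-m}=\zeta^{1-n}=\zeta$, so $\phi=f_1$ and $f_b(x)=\prod_{h<b}\phi(z^hx)$, with $P(x)=x^{-2m}\prod_{l=1}^m(1-z^lx)^4$. By Lemma~\ref{lem:closed} and \eqref{eq:trunc},
\[
F(e^\xi)=\frac{nP_0}{P(e^\xi)}+O(\xi^4).
\]
By \eqref{eq:sinh2} with $\theta$ imaginary, each $c_b(\zeta)$ with $b<n$ is the fourth power of a real number, so $F_0=\sum_{b\le m}c_b(\zeta)\ge c_0=1$ and we may take logarithms. Since $K$ is even, $(\log K)''(0)=2K_2(0)/F_0$; since $\lambda$ is odd, $\lambda''(0)=0$. By \eqref{eq:log} and Lemma~\ref{lem:sums},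
\[
\frac{2K_2(0)}{F_0}=(\log F)''(0)=-\frac{d^2}{d\xi^2}\log P(e^\xi)\Big|_{\xi=0}=4\sum_{l=1}^m\tau_l=2T=-\frac{n^2-1}6 .
\]
This holds for every $\zeta$, and Lemma~\ref{lem:local} completes the proof.
\end{proof}

\begin{remark}\label{rem:M}
Let $M\ne0$ be a multiple of $n$, so $q^M=e^{Mt}$. By Theorem~\ref{thm:main} and \eqref{eq:sinh2},
\[
\sum_{k<nN}c_k(q)-\Bigl(\sum_{k<n}c_k(q)\Bigr)\Bigl(\sum_{k<N}c_k(q^M)\Bigr)\equiv F_0\,\frac{M^2-n^4}6\,t^2\sum_{a<N}C_a\,a(2a+1).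
\]
So every such $M$ gives a congruence modulo $\Phi_n(q)^2$. Since $F_0\ge1$ (for $n=3$, $F_0=2$) and $C_a>0$, for $N\ge2$ only $M=\pm n^2$ gives one modulo $\Phi_n(q)^3$.
\end{remark}

\section{The four-parameter family: the factors of a block}\label{sec:family}

From now on $d,n,\mathbf s,\mathbf s'$ are as in Theorem~\ref{thm:general}, the letters $B_a,f_b,F,P$ get a new meaning, and $z=\zeta^d$, a primitive $n$-th root of unity because $\gcd(n,d)=1$. Two features of $d=2$ are lost. The four numerators now acquire their zeros at different places, so there is no single point of truncation. And the proof of Lemma~\ref{lem:reflect} exchanges numerators with denominators, which uses that the four numerators, like the four denominators, are equal. We therefore keep the full block and compute all Taylor coefficients that matter.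

\subsection*{Matching exponents}
Let $j_i=(ns_i'-s_i)/d$. From $1\le s_i,s_i'\le d-1$ we get $-1<j_i<n$, so $j_i\in\{0,\dots,n-1\}$. Moreover $\zeta^{s_i}=z^{-j_i}$ and $j_1+j_2=j_3+j_4=n-1$. We want to match each exponent $s_i+dj$ $(0\le j<n)$ of a numerator with the exponent $dl$ $(1\le l\le n)$ of the denominator in the same class modulo $n$. For $0\le l\le n$ let $\varepsilon_{i,l}=1$ if $l\ge n-j_i$ and $\varepsilon_{i,l}=0$ otherwise, and put
\[
w_{i,l}=ns_i'+dl-dn\,\varepsilon_{i,l},\qquad N_l=\sum_{i=1}^4\varepsilon_{i,l},\qquad\text{so }N_0=0,\quad N_n=4 .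
\]
Then $w_{i,l}=s_i+d(j_i+l-n\varepsilon_{i,l})$, and $j_i+l-n\varepsilon_{i,l}$ is the remainder of $j_i+l$ modulo $n$. So for fixed $i$ the numbers $w_{i,l}$ $(1\le l\le n)$ are exactly the $s_i+dj$ $(0\le j<n)$, with $\zeta^{w_{i,l}}=z^l$ and $w_{i,n}=ns_i'$. Since $\sum_is_i'=2d$,
\begin{equation}\label{eq:wsum}
\sum_iw_{i,l}-4dl=dn(2-N_l).
\end{equation}
For $1\le l\le n-1$ we have $\varepsilon_{2,n-l}=1\iff l\le j_2=n-1-j_1\iff\varepsilon_{1,l}=0$. So $\varepsilon_{1,l}+\varepsilon_{2,n-l}=1$, and the same holds for the ordered pairs $(2,1)$, $(3,4)$, $(4,3)$. Hence $N_l+N_{n-l}=4$, and with $\tau_{n-l}=\tau_l$,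
\begin{equation}\label{eq:Ntau}
\sum_{l=1}^{n-1}N_l\tau_l=2T .
\end{equation}

\subsection*{Factorization}
For $b\ge0$ let
\[
f_b(x)=q^{db}\prod_{i=1}^4\frac{(q^{s_i}x;q^d)_b}{(q^dx;q^d)_b},\qquad F(x)=\sum_{b=0}^{n-1}f_b(x),\qquad R(\theta)=\prod_{l=1}^{n-1}\frac{\prod_i(1-e^\theta q^{w_{i,l}})}{(1-e^\theta q^{dl})^4}.
\]
The denominators in $F(e^\xi)$ and $R(\theta)$ equal $1-z^l\ne0$ at the origin, so both functions are analytic there. We have $c^{\mathbf s}_{an+b}=c^{\mathbf s}_{an}f_b(q^{dan})$. In block $h$ of $c^{\mathbf s}_{an}$ the exponents are $dnh+w_{i,l}$ and $dnh+dl$; those with $l=n$ are $n(s_i'+dh)$ and $nd(h+1)$, and together with $q^{dan}$ they give $c_a^{\mathbf s'}(q^n)$. So $c^{\mathbf s}_{an}=c_a^{\mathbf s'}(e^u)\prod_{h<a}R(dhu)$, no $c_k^{\mathbf s}$ has a pole at $\zeta$, and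
\begin{equation}\label{eq:Bgen}
B_a:=\sum_{b=0}^{n-1}c^{\mathbf s}_{an+b}(q)=c_a^{\mathbf s'}(e^u)\prod_{h=0}^{a-1}R(dhu)\cdot F(e^{dau}),\qquad B_0=F(1).
\end{equation}
Let $\Sigma'=\sum_is_i'^2$ and let $\delta_a'=\frac1{24}\bigl(a(\Sigma'-2d^2)-2d^2a^2\bigr)$ be the coefficient of Lemma~\ref{lem:sinh} for $\mathbf s'$. Then $c_a^{\mathbf s'}(e^{n^2t})\equiv c_a^{\mathbf s'}(e^{nt})\bigl(1+n^2(n^2-1)\delta_a't^2\bigr)$, and Theorem~\ref{thm:general} follows from
\begin{equation}\label{eq:goal}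
\prod_{h=0}^{a-1}R(dhu)\cdot F(e^{dau})\equiv F(1)\exp\bigl(n^2(n^2-1)\delta_a't^2\bigr).
\end{equation}

\subsection*{The factor $R$}
Apply \eqref{eq:log} with $y=\theta+w_{i,l}t$ and $y=\theta+dlt$. The terms without $t$ cancel between numerator and denominator, so $\log R=\rho_1t+\rho_2t^2+\rho_{11}\theta t+O_3$, where by \eqref{eq:wsum} and \eqref{eq:Ntau}
\[
\rho_1=-dn\sum_{l=1}^{n-1}(2-N_l)\sigma_l,\quad\rho_{11}=-dn\sum_{l=1}^{n-1}(2-N_l)\tau_l=0,\quad\rho_2=-\frac12\sum_{l=1}^{n-1}\tau_l\Bigl(\sum_iw_{i,l}^2-4d^2l^2\Bigr).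
\]
The vanishing of $\rho_{11}$ takes the place of the evenness of $H$: all blocks contribute the same factor, and
\begin{equation}\label{eq:R}
\prod_{h=0}^{a-1}R(dhu)\equiv\exp(a\rho_1t+a\rho_2t^2).
\end{equation}

\subsection*{The factor $F$ at $t=0$}
At $t=0$, $f_1$ is the function $\phi$ of Lemma~\ref{lem:closed} for our $z$ and $j_i$, and $f_b(x)=\prod_{h<b}\phi(z^hx)$. In the corresponding $P$ the factor $1-z^lx$ occurs once for each $i$ with $\varepsilon_{i,l}=0$. So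
\begin{equation}\label{eq:F0}
P(x)=x^{-(n-1)}\prod_{l=1}^{n-1}(1-z^lx)^{4-N_l},\qquad f_b\big|_{t=0}=\frac{P(z^bx)}{P(x)},\qquad F\big|_{t=0}=\frac v{P(x)},
\end{equation}
with $v=nP_0$. By \eqref{eq:log}, $P(1)/P(e^\xi)=\exp(\varphi_1\xi+\frac12\varphi_2\xi^2+O(\xi^3))$, where
\[
\varphi_1=n-1+\sum_{l=1}^{n-1}(4-N_l)\sigma_l,\qquad\varphi_2=\sum_{l=1}^{n-1}(4-N_l)\tau_l=2T=-\frac{n^2-1}6 .
\]
By Lemma~\ref{lem:sums},
\begin{equation}\label{eq:linear}
\rho_1+dn\varphi_1=dn\Bigl(n-1+2\sum_{l=1}^{n-1}\sigma_l\Bigr)=0 .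
\end{equation}

One coefficient is still missing. The function $G(\xi,t)=P(e^\xi)F(e^\xi)$ is the constant $v$ at $t=0$. So $G(\xi,t)-G(0,t)$ vanishes both for $\xi=0$ and for $t=0$, and equals a multiple of $\xi t$ up to $O_3$. For $d=2$ the reflection absorbed this mixed term; now it must be computed.

\section{The mixed coefficient}\label{sec:mixed}

Let $F^1(x)=\frac{\partial F}{\partial t}\big|_{t=0}$, the derivative taken at fixed $x$, and $\Omega=PF^1$, a rational function of $x$. The coefficient of $\xi t$ in $G$ is $D\Omega(1)$.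

\begin{lemma}\label{lem:mixed}
For $0\le l\le n$ let $\gamma_l=2dl-\sum_i\varepsilon_{i,l}w_{i,l}$, and let $\mu=\sum_{l=1}^{n-1}\gamma_l\tau_l$. Then $D\Omega(1)=v\mu$.
\end{lemma}

We have no closed form for $F$ when $t\ne0$, but $F$ satisfies a first-order equation under the shift $x\mapsto q^dx$. Differentiated at $t=0$, it becomes an equation for $\Omega(zx)-\Omega(x)$. This determines $\Omega$ up to a function of $x^n$, and the poles of $\Omega$ leave too little freedom to change $D\Omega(1)$.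

\begin{proof}
\emph{The difference equation.} Summing $f_{b+1}(x)=f_1(x)f_b(q^dx)$ over $0\le b<n$ gives
\[
f_1(x)F(q^dx)=F(x)-1+f_n(x).
\]
Fix $x\ne0$ with $x^n\ne1$, and let $\Lambda_b(x)=\frac\partial{\partial t}\log f_b\big|_{t=0}$. By \eqref{eq:F0}, at $t=0$ we have $f_1=P(zx)/P(x)$ and $f_n=1$. Since $q^d=ze^{dt}$, the $t$-derivative of $F(q^dx)$ at $t=0$ is $F^1(zx)-d\,\frac v{P(zx)}(D\log P)(zx)$. Differentiating the identity at $t=0$ and multiplying by $P(x)$, we get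
\begin{equation}\label{eq:diff}
\Omega(zx)-\Omega(x)=P\Lambda_n-v\bigl[\Lambda_1-d\,(D\log P)(zx)\bigr].
\end{equation}

\emph{The right side.} If $\zeta^w=z^l$, then $\frac\partial{\partial t}\log(1-xq^w)\big|_{t=0}=-wX_l$. Since $N_n=4$,
\[
D\log P=-(n-1)-\sum_{l=1}^n(4-N_l)X_l .
\]
Let $E(x)=n+2\sum_{l=1}^nX_l=n\frac{1+x^n}{1-x^n}$, which is invariant under $x\mapsto zx$. From $f_n=q^{dn}\prod_{l=1}^n\prod_i\frac{1-xq^{w_{i,l}}}{1-xq^{dl}}$ and \eqref{eq:wsum},
\[
\Lambda_n=dn\Bigl[1+\sum_{l=1}^n(N_l-2)X_l\Bigr]=dn\,[E+D\log P],\qquad\text{so}\quad P\Lambda_n=dn(EP+DP).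
\]
Also $\Lambda_1=d-\sum_is_iX_{n-j_i}+4dX_1$.

\emph{A particular solution.} The operator $U(x)\mapsto U(zx)-U(x)$ multiplies $x^e$ by $z^e-1$ and commutes with $D$ and with multiplication by $E$. Write $P=\sum_eP_ex^e$. As $0<|e|<n$ implies $z^e\ne1$, we may put
\[
Q(x)=\sum_{e\ne0}\frac{P_e}{z^e-1}x^e,\qquad\Psi=dn(EQ+DQ).
\]
Then $Q(zx)-Q(x)=P-P_0$ and $\Psi(zx)-\Psi(x)=dn\bigl(E(P-P_0)+DP\bigr)=P\Lambda_n-dvE$. So \eqref{eq:diff} becomes
\[
(\Omega-\Psi)(zx)-(\Omega-\Psi)(x)=v\beta(x),\qquad\beta=dE-\Lambda_1+d\,(D\log P)(zx).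
\]
Here $(D\log P)(zx)=-(n-1)-\sum_{l=2}^n(4-N_{l-1})X_l$. The constants in $\beta$ add up to $dn-d-d(n-1)=0$, and $-4dX_1=-d(4-N_0)X_1$. Hence
\[
\beta=\sum_{l=1}^n\Bigl[-2d+dN_{l-1}+\sum_{i:\ n-j_i=l}s_i\Bigr]X_l .
\]
Since $X_l(zx)=X_{l+1}(x)$, such a sum is inverted by taking partial sums of the coefficients, and this is where $\gamma_l$ comes from: the bracket equals $\gamma_{l-1}-\gamma_l$. Indeed $\gamma_{l-1}-\gamma_l=-2d+\sum_i(\varepsilon_{i,l}w_{i,l}-\varepsilon_{i,l-1}w_{i,l-1})$, and the $i$-th summand is $d$ if $\varepsilon_{i,l-1}=1$; it is $w_{i,l}=ns_i'-dj_i=s_i$ if $l=n-j_i$; and it is $0$ if $\varepsilon_{i,l}=0$. Moreover $\gamma_0=0$ and $\gamma_n=2dn-n\sum_is_i'=0$. So $\chi=\sum_{l=1}^{n-1}\gamma_lX_l$ satisfies $\chi(zx)-\chi(x)=\sum_{l=1}^n(\gamma_{l-1}-\gamma_l)X_l=\beta$, and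
\[
\Omega=\Psi+v\chi+\kappa,\qquad\kappa(zx)=\kappa(x).
\]

\emph{The invariant part.} The rational function $\kappa$ is $k(x^n)$ with $k$ rational: write $\kappa$ with the invariant denominator $\prod_bV(z^bx)$, where $V$ is its denominator; then the numerator is invariant as well, and an invariant polynomial has only exponents divisible by $n$. We bound the poles of $k$. For $b<n$, each $f_b$ is analytic in $(x,t)$ near $(x_0,0)$ unless $x_0=z^{-l}$ with $1\le l\le n-1$, and it is analytic in $(1/x,t)$ near $(0,0)$, being a product of $q^{db}$ and quotients $\frac{1/x-q^w}{1/x-q^{w'}}$. So $F^1$ is regular at $0$, $1$, $\infty$ and has poles only at $n$-th roots of unity. Hence $\Omega=PF^1$ is regular at $1$ and has poles of order at most $n-1$ at $0$ and $\infty$. The function $E$ is regular at $0$ and $\infty$ with simple poles at the $n$-th roots of unity, and $Q$ has exponents in $[-(n-1),n-1]$; so $\Psi$ has at most a simple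 pole at $1$ and poles of order at most $n-1$ at $0$ and $\infty$. The function $\chi$ is regular at $0,1,\infty$. All other poles of the three functions are $n$-th roots of unity. A pole of $k(y)$ at $0$ or $\infty$ would give $\kappa$ a pole of order at least $n$, so there is none. The only possible pole of $k$ is $y=1$, and it is at most simple because $x\mapsto x^n$ is locally invertible at $x=1$. Thus $k$ is a linear combination of $1$ and $\frac1{1-y}$. As $E=-n+\frac{2n}{1-x^n}$, we get $\kappa=\kappa_0+\kappa_1E$ with constants $\kappa_0,\kappa_1$.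

\emph{Expansion at $x=1$.} Let $x=e^\xi$ and $Q_k=D^kQ(1)$. By \eqref{eq:taylor}, $E=-n\coth\frac{n\xi}2=-\frac2\xi+O(\xi)$. With $Q=Q_0+Q_1\xi+\frac12Q_2\xi^2+O(\xi^3)$,
\[
EQ+DQ=Q_0E+(-2Q_1-Q_2\xi)+(Q_1+Q_2\xi)+O(\xi^2)=Q_0E-Q_1+O(\xi^2).
\]
The unknown $Q_2$ has canceled, and
\[
\Omega=(dnQ_0+\kappa_1)E+\text{const}+v\,D\chi(1)\,\xi+O(\xi^2).
\]
Since $\Omega$ is regular at $\xi=0$ and $E$ is not, $dnQ_0+\kappa_1=0$. Therefore $D\Omega(1)=v\,D\chi(1)=v\sum_{l=1}^{n-1}\gamma_l\tau_l$.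
\end{proof}

\begin{example}
Let $d=2$, $n=3$. Then $j_i=1$, $\varepsilon_{i,1}=0$, $\varepsilon_{i,2}=1$, $w_{i,2}=1$, so $\gamma_1=\gamma_2=4$ and $\mu=4T=-\frac83$. On the other hand, in the notation of Section~\ref{sec:three}, $\log F=\log2+\frac12\lambda_1\eta+\frac18\lambda_1^2\eta^2+O_3$ with $\eta=\xi+\frac32t$. The coefficient of $\xi t$ is $\frac12\frac{d\lambda_1}{dt}+\frac38\lambda_1^2=-\frac23-2$ at $t=0$, in agreement with the lemma.
\end{example}

\section{End of the proof of Theorem~\ref{thm:general}}\label{sec:end}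

By Lemma~\ref{lem:mixed}, $G(\xi,t)=G(0,t)+v\mu\,\xi t+O_3=G(0,t)\,e^{\mu\xi t}+O_3$, because $G(0,t)=v+O(t)$; no division by $v$ is needed. Dividing by $P(e^\xi)$,
\[
F(e^\xi)=F(1)\exp\bigl(\varphi_1\xi+\tfrac12\varphi_2\xi^2+\mu\,\xi t\bigr)+O_3 .
\]
Put $\xi=dau=dant$ and multiply by \eqref{eq:R}. The linear terms cancel by \eqref{eq:linear}, so the left side of \eqref{eq:goal} is
\begin{equation}\label{eq:exp}
\equiv F(1)\exp\Bigl(t^2\bigl[a(\rho_2+dn\mu)+\tfrac12\varphi_2d^2n^2a^2\bigr]\Bigr).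
\end{equation}
Both $\rho_2$ and $\mu$ contain sums of $\tau_l$ weighted by $l$, but these cancel in $\rho_2+dn\mu$. The coefficient of $\tau_l$ in it is
\[
\sum_i\bigl(-\tfrac12w_{i,l}^2-dn\,\varepsilon_{i,l}w_{i,l}\bigr)+2d^2l^2+2d^2nl .
\]
Complete the square: $w_{i,l}+dn\varepsilon_{i,l}=ns_i'+dl$ and $\varepsilon_{i,l}^2=\varepsilon_{i,l}$, so the $i$-th summand is $-\frac12(ns_i'+dl)^2+\frac12d^2n^2\varepsilon_{i,l}$. Since $\sum_i(ns_i'+dl)^2=n^2\Sigma'+4nd^2l+4d^2l^2$, the coefficient of $\tau_l$ is $-\frac12n^2\Sigma'+\frac12d^2n^2N_l$. By \eqref{eq:Ntau} and Lemma~\ref{lem:sums},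
\[
\rho_2+dn\mu=T\bigl(-\tfrac12n^2\Sigma'+d^2n^2\bigr)=\frac{n^2(n^2-1)(\Sigma'-2d^2)}{24}.
\]
As $\frac12\varphi_2d^2n^2a^2=n^2(n^2-1)\frac{-2d^2a^2}{24}$, the bracket in \eqref{eq:exp} is $n^2(n^2-1)\delta_a'$. This proves \eqref{eq:goal}. By \eqref{eq:Bgen}, $B_a\equiv c_a^{\mathbf s'}(q^{n^2})B_0$ at every $\zeta$, and Lemma~\ref{lem:local} gives Theorem~\ref{thm:general}. \qed

\begin{remark}
The hypothesis $s_1+s_2=s_3+s_4=d$ enters in two ways. First, it gives $\sum_is_i=\sum_is_i'=2d$. This makes $c_a^{\mathbf s'}(e^\theta)$ even in $\theta$, gives \eqref{eq:wsum} and $\gamma_n=0$, and gives $\sum_ij_i=2(n-1)$, which keeps the exponents of $P$ strictly between $-n$ and $n$; that bound is used in Lemma~\ref{lem:closed}, in the definition of $Q$, and for the poles of $\kappa$. The weaker condition $\sum_is_i=2d$ is not inherited by $\mathbf s'$: for $d=5$, $n=2$, $\mathbf s=(2,2,2,4)$ one has $\mathbf s'=(1,1,1,2)$. Second, the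 pairing itself gives $N_l+N_{n-l}=4$, hence \eqref{eq:Ntau}, which evaluates $\rho_{11}$, $\varphi_2$ and $\rho_2+dn\mu$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Guo} Victor J. W. Guo, \emph{$q$-Analogues of Dwork-type supercongruences}, arXiv:1910.07551 (2019).
\end{thebibliography}
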